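# A Noetherian type of $\omega^*$ strictly between $\operatorname{cf}\mathfrak c$ and $\mathfrak c$

## 1. Clopen sets, splitting, and bases with few supersets

**Definition 1.1 (the space $\omega^*$).** $\omega^*=\beta\omega\setminus\omega$ is the set of nonprincipal ultrafilters on $\omega$. For $x\subseteq\omega$ put $x^*=\{p\in\omega^*:x\in p\}$. The sets $x^*$ form a base of the topology, and $\omega^*$ is compact. Write $x\subseteq^*y$ if $x\setminus y$ is finite.

We use the following dictionary all the time. We have $(x\cup y)^*=x^*\cup y^*$, $(x\cap y)^*=x^*\cap y^*$ and $\omega^*\setminus x^*=(\omega\setminus x)^*$, so each $x^*$ is clopen. Also $x^*=\emptyset$ iff $x$ is finite. Finally,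
$$x^*\subseteq y^*\iff x\subseteq^*y .$$
If $x\setminus y$ is finite, then a nonprincipal ultrafilter containing $x$ contains $y$. If $x\setminus y$ is infinite, some nonprincipal ultrafilter contains $x\setminus y$, and it lies in $x^*\setminus y^*$. In particular, every nonempty open set contains some $y^*$ with $y$ infinite.

*Example.* Let $E$ be the set of even numbers and $O$ the set of odd numbers. Then $E^*$ and $O^*$ partition $\omega^*$, and $(E\cup\{1\})^*=E^*$.

**Definition 1.2 (splitting).** For $c,y\subseteq\omega$, *$c$ splits $y$* means that $y\cap c$ and $y\setminus c$ are both infinite.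

*Example.* The multiples of $4$ split $E$ and do not split $O$. An infinite $y$ is not split by $c$ exactly when $y\subseteq^*c$ or $y\subseteq^*\omega\setminus c$.

**Definition 1.3 ($\kappa^{\mathrm{op}}$-like).** For a cardinal $\kappa$, a poset is *$\kappa^{\mathrm{op}}$-like* if no element is below $\kappa$-many elements. Families of subsets of a space are ordered by inclusion. So a family $\mathcal B$ of open sets is $\kappa^{\mathrm{op}}$-like if every $U\in\mathcal B$ is contained in fewer than $\kappa$ members of $\mathcal B$.

*Example.* The family $\{[0,1/n):n\ge1\}$ is $\omega^{\mathrm{op}}$-like: $[0,1/n)$ is contained in exactly $n$ members. It has infinite descending chains; only the number of sets *above* a given one counts.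

**Definition 1.4 (Noetherian type).** $Nt(X)$ is the least cardinal $\kappa\ge\omega$ such that $X$ has a base that is $\kappa^{\mathrm{op}}$-like.

*Example.* Let $X=2^\omega$, with base $\{[s]:s\in2^{<\omega}\}$, where $[s]$ is the set of points extending $s$. Then $[s]\subseteq[t]$ iff $t\subseteq s$, so $[s]$ lies in exactly $|s|+1$ members, and $Nt(2^\omega)=\omega$. The base matters: the family of *all* clopen sets is also a base, but the clopen set $[\langle0\rangle]$ lies in infinitely many clopen sets.

A base of size $\mu$ is trivially $(\mu^+)^{\mathrm{op}}$-like. Since the sets $x^*$ form a base of size at most $\mathfrak c=2^{\aleph_0}$, we get $Nt(\omega^*)\le\mathfrak c^+$.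

**Definition 1.5 (cofinality).** $\operatorname{cf}\mu$ is the least size of a cofinal subset of $\mu$; an infinite cardinal $\mu$ is *singular* if $\operatorname{cf}\mu<\mu$ and *regular* otherwise.

*Example.* $\operatorname{cf}\aleph_{\omega_1}=\omega_1$ and $\operatorname{cf}\aleph_\omega=\omega$. König's theorem says $\operatorname{cf}\mathfrak c>\omega$, so $\mathfrak c\ne\aleph_\omega$.

Here is the problem, taken from David Milovich, "Splitting families and the Noetherian type of $\beta\omega-\omega$", arXiv:0705.4297 (2007). The number $Nt(\omega^*)$ says how few supersets one can arrange each member of a base of $\omega^*$ to have. **Problem.** Is it consistent with ZFC that this number lies strictly between the cofinality of the continuum and the continuum, that is, is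
$$\operatorname{cf}\mathfrak c<Nt(\omega^*)<\mathfrak c$$
consistent?

The inequality forces $\mathfrak c$ to be singular. By König's theorem $\operatorname{cf}\mathfrak c\ge\omega_1$, so the smallest conceivable instance is $\mathfrak c=\aleph_{\omega_1}$ and $Nt(\omega^*)=\omega_2$. We will realize exactly this instance.

## 2. Two computations by hand: $Nt(\omega^*)\ge\omega_1$, and equality under CH

We first note that countably many infinite sets $y_0,y_1,\dots$ can be split by one set. List them as $\langle y_{i(n)}:n<\omega\rangle$ with every index occurring infinitely often, and choose recursively distinct numbers $k_0,l_0,k_1,l_1,\dots$ with $k_n,l_n\in y_{i(n)}$. Then $c=\{k_n:n<\omega\}$ splits every $y_i$.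

**Proposition 2.1.** $Nt(\omega^*)\ge\omega_1$.

*Proof.* Let $\mathcal B$ be a base. We find a member with infinitely many supersets in $\mathcal B$.

First, every point $p$ lies in uncountably many members of $\mathcal B$. Suppose only countably many $U\in\mathcal B$ contain $p$, and choose $b_U\in p$ with $b_U^*\subseteq U$ for each of them. Since these $U$ form a local base at $p$, each $a\in p$ satisfies $b_U\subseteq^*a$ for some $U$. Let $c$ split all the $b_U$. Then neither $c$ nor $\omega\setminus c$ is in $p$, a contradiction.

Hence we can choose recursively finite covers $F_n\subseteq\mathcal B\setminus\bigcup_{k<n}F_k$ of $\omega^*$: after removing finitely many sets from $\mathcal B$ the rest still covers, and $\omega^*$ is compact. Now choose infinite sets $x_0\supseteq x_1\supseteq\cdots$ with $x_n^*\subseteq U_n$ for some $U_n\in F_n$: given $x_{n-1}$, pick $p\in x_{n-1}^*$, then $U_n\in F_n$ with $p\in U_n$, then $b\in p$ with $b^*\subseteq U_n$, and let $x_n=b\cap x_{n-1}$. Let $y$ be infinite with $y\subseteq^*x_n$ for all $n$. A nonempty member of $\mathcal B$ inside $y^*$ is contained in all the $U_n$, and the $U_n$ are distinct since the $F_n$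 are disjoint. $\square$

Keep the shape of this proof in mind: *disjoint finite covers, and one $y$ with $y^*$ inside a member of each*. For upper bounds we use the following construction of a base.

**Lemma 2.2 (halving).** Let $\kappa$ be an infinite cardinal and let $\langle c_i:i\in I\rangle$, with $|I|=\mathfrak c$, be subsets of $\omega$ such that every infinite $y\subseteq\omega$ is split by $c_i$ for all but fewer than $\kappa$ many $i$. Then $Nt(\omega^*)\le\kappa$.

*Proof.* Enumerate the infinite subsets of $\omega$ as $\{E_i:i\in I\}$ and let
$$\mathcal B=\{(E_i\cap c_i)^*,\ (E_i\setminus c_i)^*:i\in I\}\setminus\{\emptyset\}.$$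
If $p\in E_i^*$, then one of $E_i\cap c_i$, $E_i\setminus c_i$ is in $p$. So inside each basic neighborhood $E_i^*$ of $p$ there is a member of $\mathcal B$ containing $p$, and $\mathcal B$ is a base. Let $U\in\mathcal B$ and choose an infinite $y$ with $y^*\subseteq U$. If $U\subseteq(E_i\cap c_i)^*$ or $U\subseteq(E_i\setminus c_i)^*$, then $y\subseteq^*c_i$ or $y\subseteq^*\omega\setminus c_i$, so $c_i$ does not split $y$. This happens for fewer than $\kappa$ many $i$, and each $i$ contributes at most two members of $\mathcal B$. As $\kappa$ is infinite, $U$ is contained in fewer than $\kappa$ members of $\mathcal B$. $\square$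

*The case of CH.* If $\mathfrak c=\omega_1$, list the infinite subsets of $\omega$ as $\langle y_\alpha:\alpha<\omega_1\rangle$ and let $c_\alpha$ split all $y_\beta$, $\beta\le\alpha$. Then $y_\beta$ can fail to be split by $c_\alpha$ only for $\alpha<\beta$, so Lemma 2.2 applies with $\kappa=\omega_1$. With Proposition 2.1, CH gives $Nt(\omega^*)=\omega_1=\operatorname{cf}\mathfrak c=\mathfrak c$.

## 3. Cohen reals, full ultrafilters, and splitting families of size $\operatorname{cf}\lambda$

**Forcing facts recalled.** Stronger conditions are smaller. A poset is *ccc* if its antichains are countable; ccc forcing preserves cardinals and cofinalities. $\mathrm{Fn}(I,2)$ is the set of finite partial functions from $I$ to $2$, ordered by $\supseteq$. A suborder $Q\subseteq P$ with the induced order is a *complete suborder* if elements incompatible in $Q$ are incompatible in $P$ and every maximal antichain of $Q$ is a maximal antichain of $P$. Then $G\cap Q$ is $Q$-generic whenever $G$ is $P$-generic, and a $Q$-name has the same value under $G\cap Q$ as under $G$. If $P$ is ccc, every name for a subset of $\omega$ is equivalent to one of the form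
$$\dot a=\{(\check m,e):m<\omega,\ e\in E_m,\ h_m(e)=1\},$$
where each $E_m$ is a countable maximal antichain and $h_m:E_m\to2$: take $E_m$ to be a maximal antichain of conditions deciding whether $m\in\dot a$. An element $e\in E_m$ forces $m\in\dot a$ if $h_m(e)=1$, and forces $m\notin\dot a$ if $h_m(e)=0$, since no other element of $E_m$ can be in the same generic filter.

*Arithmetic under GCH.* If $\operatorname{cf}\lambda>\omega$ and $\lambda$ is uncountable, then $\lambda^\omega=\lambda$: every function from $\omega$ to $\lambda$ is bounded, so $\lambda^\omega\le\lambda\cdot\sup_{\mu<\lambda}\mu^\omega$ (over infinite cardinals $\mu<\lambda$), and $\mu^\omega\le2^\mu=\mu^+\le\lambda$.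

**Attempt 1: Cohen reals.** Over a model of GCH with $\lambda=\aleph_{\omega_1}$, force with $\mathrm{Fn}(\lambda\times\omega,2)$ to get $c_\beta\subseteq\omega$ for $\beta<\lambda$. The poset is ccc of size $\lambda=\lambda^\omega$, so counting names gives $\mathfrak c\le\lambda$; the $c_\beta$ are distinct by genericity, so $\mathfrak c=\lambda$. Let $y$ be infinite in the extension. Give it a name $\dot y$ forced to be infinite, of the above form, and let $S$ be the countable set of coordinates $\beta$ occurring in the conditions of the $E_m$. We claim that $c_\beta$ splits $y$ for every $\beta\notin S$. Given $p$, $n<\omega$, $i<2$, choose $v\le p$ and $m>n$ with $(\beta,m)\notin\operatorname{dom}p$ and $v\Vdash m\in\dot y$, then $e\in E_m$ and $w\le v,e$. Necessarily $h_m(e)=1$. Let $r$ be $w$ with column $\beta$ replaced by column $\beta$ of $p$. Then $r\le p$, and $r\le e$ because $e$ has no entry in column $\beta$. Adding the value $i$ at $(\beta,m)$ gives a condition forcing $m\in\dot y$ and deciding $m\in c_\beta$ as we like. By genericity $c_\beta$ splits $y$.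

So every infinite $y$ is split by all but countably many $c_\beta$. By Lemma 2.2 and Proposition 2.1, $Nt(\omega^*)=\omega_1=\operatorname{cf}\mathfrak c$. The continuum is right, but the Noetherian type is too small.

**Attempt 2: adding unsplit sets.** To push $Nt(\omega^*)$ up to $\kappa=\omega_2$ we imitate Proposition 2.1 with $\omega_1$ covers. For this we want, for many families of $\omega_1$ subsets of $\omega$, an infinite $y$ split by none of them. The natural device is an iteration that adds Cohen reals $c_\beta$ at some stages $\beta$ and, at other stages $\gamma$, takes an ultrafilter $\mathcal U$ of the current model $V[G_\gamma]$ and adds an infinite $g_\gamma$ with $g_\gamma\subseteq^*a$ for all $a\in\mathcal U$. This meets two obstructions.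

*The upper bound breaks.* The set $g_\gamma$ is split by no set in $V[G_\gamma]$, since for each such set $a$ either $a$ or $\omega\setminus a$ is in $\mathcal U$. In particular it is split by no $c_\beta$ with $\beta<\gamma$. Once there are $\kappa$ many Cohen stages below $\gamma$, the family $\langle c_\beta\rangle$ no longer satisfies the hypothesis of Lemma 2.2 for $\kappa$.

*The lower bound breaks.* We cannot hope that *every* family of $\omega_1$ sets leaves some $y$ unsplit. This is visible already in Attempt 1: the countable set $S$ is bounded in $\lambda$, so if $C\subseteq\lambda$ is cofinal with $|C|=\operatorname{cf}\lambda=\omega_1$, then every infinite $y$ is split by some $c_\beta$ with $\beta\in C$. A family of size $\operatorname{cf}\lambda$ splits everything. The same will hold in our final model (Remark 8.3).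

**What gets past this.** For the upper bound, let stage $\gamma$ see only a *small* part of the earlier generic: use an ultrafilter of $V[G\cap P_{B_\gamma}]$ with $|B_\gamma|<\kappa$, so that $g_\gamma$ is unsplit by few $c_\beta$. For this, $P_{B_\gamma}$ must be a complete suborder, and making it so is the technical heart. For the lower bound, do not treat all families of size $\theta<\kappa$, only those named by fewer than $\kappa$ coordinates *bounded below some $\delta<\lambda$*. To arrive at such a family, take $\theta^+$ disjoint covers instead of $\theta$, and keep $\theta$ of them whose names are bounded by a common $\delta$. The lower bound needs only $\theta$ covers, so throwing the others away costs nothing.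

## 4. The theorems

**Theorem A.** Assume GCH. Let $\kappa<\lambda$ be uncountable cardinals with $\operatorname{cf}\kappa>\omega$ and $\operatorname{cf}\lambda>\omega$. There is a ccc poset forcing $\mathfrak c=\lambda$ and $Nt(\omega^*)=\kappa$.

**Answer to the problem.** Yes. If ZFC is consistent, then so is ZFC $+$ $\operatorname{cf}\mathfrak c=\omega_1<Nt(\omega^*)=\omega_2<\mathfrak c=\aleph_{\omega_1}$.

*Derivation from Theorem A.* If ZFC is consistent, so is ZFC $+$ GCH (Gödel). Over a model of GCH apply Theorem A with $\kappa=\aleph_2$, $\lambda=\aleph_{\omega_1}$; their cofinalities are $\omega_2$ and $\omega_1$. The forcing is ccc, so cardinals and cofinalities are preserved, and $\operatorname{cf}\mathfrak c=\operatorname{cf}\aleph_{\omega_1}=\omega_1<\omega_2=Nt(\omega^*)<\aleph_{\omega_1}=\mathfrak c$ in the extension. $\square$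

Two complements show that the hypotheses of Theorem A are optimal. They are not needed for the answer. The cardinal $\mathfrak h$ is defined in Section 11.

**Theorem B (ZFC).** $\operatorname{cf}(Nt(\omega^*))\ge\mathfrak h$. In particular $\operatorname{cf}(Nt(\omega^*))>\omega$.

**Corollary C.** Assume GCH, and let $\kappa<\lambda$ be infinite cardinals. Some ccc poset forces $Nt(\omega^*)=\kappa$ and $\mathfrak c=\lambda$ if and only if $\operatorname{cf}\kappa>\omega$ and $\operatorname{cf}\lambda>\omega$. Hence, over GCH and by ccc forcing, $\operatorname{cf}\mathfrak c<Nt(\omega^*)<\mathfrak c$ is realized by exactly those pairs with $\omega<\operatorname{cf}\lambda<\kappa<\lambda$ and $\operatorname{cf}\kappa>\omega$; $\kappa$ may be singular.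

Sections 5–10 prove Theorem A. Throughout them we work over $V\models$ GCH with $\kappa,\lambda$ as in the theorem. Ordinals $\eta+2n$ ($\eta$ limit or $0$, $n<\omega$) are *even*, the others *odd*. Even coordinates add Cohen reals; odd coordinates add unsplit sets.

## 5. Finite conditions with small memory

The purpose of this section is to define the posets and the side conditions on their data. The choice of the data comes in Section 7.

By recursion on $\gamma\le\lambda$ we define posets $P_\gamma$, and for odd $\gamma<\lambda$ data: a set $B_\gamma\subseteq\gamma$ (the *memory*), a cardinal $1\le\theta_\gamma<\kappa$, and names $\langle\dot a^\gamma_\xi:\xi<\theta_\gamma\rangle$. At stage $\gamma$ the data below $\gamma$ are known, hence $P_\gamma$ is known, and then (if $\gamma<\lambda$ is odd) the data at $\gamma$ are chosen.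

**Definition 5.1 (the posets).** $P_\gamma$ is the set of finite partial functions $p$ with $\operatorname{dom}p\subseteq\gamma$ such that

- $p(\beta)\in\mathrm{Fn}(\omega,2)$ for even $\beta\in\operatorname{dom}p$;
- $p(\beta)=(s,F)\in[\omega]^{<\omega}\times[\theta_\beta]^{<\omega}$ for odd $\beta\in\operatorname{dom}p$.

Put $p\le q$ iff $\operatorname{dom}q\subseteq\operatorname{dom}p$ and for all $\beta\in\operatorname{dom}q$:

- if $\beta$ is even, $p(\beta)\supseteq q(\beta)$;
- if $\beta$ is odd, $p(\beta)=(s',F')$ and $q(\beta)=(s,F)$, then $s\subseteq s'$, all elements of $s'\setminus s$ exceed all elements of $s$, $F\subseteq F'$, and $p\restriction\beta\Vdash_{P_\beta}s'\setminus s\subseteq\dot a^\beta_\xi$ for every $\xi\in F$.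

Read $(s,F)$ as: "$s$ is an initial part of $g_\beta$, and from now on only elements of $\dot a^\beta_\xi$, $\xi\in F$, will be added." We call the last clause the *forcing requirement* at $\beta$. It is vacuous when $s'=s$.

Three immediate facts. First, $p\le q$ implies $p\restriction\beta\le q\restriction\beta$. Second, if $p\supseteq q$ as functions then $p\le q$. Third, the order is transitive. Let $p\le q\le r$ with entries $(s'',F''),(s',F'),(s,F)$ at an odd $\beta\in\operatorname{dom}r$. By the first fact $p\restriction\beta\le q\restriction\beta$, so for $\xi\in F\subseteq F'$ both $s''\setminus s'\subseteq\dot a^\beta_\xi$ and $s'\setminus s\subseteq\dot a^\beta_\xi$ are forced by $p\restriction\beta$; their union is $s''\setminus s$. The elements of $s''\setminus s'$ exceed those of $s'\supseteq s$, and those of $s'\setminus s$ exceed those of $s$. The other clauses are clear.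

**Definition 5.2 (sub-posets, nice names, closed sets).** For $A\subseteq\gamma$ let $P_A=\{p\in P_\gamma:\operatorname{dom}p\subseteq A\}$ with the induced order. A *nice $P_A$-name (with respect to $P_\gamma$)* for a subset of $\omega$ is $\dot a=\{(\check m,e):m<\omega,\ e\in E_m,\ h_m(e)=1\}$, where each $E_m\subseteq P_A$ is a countable maximal antichain of $P_\gamma$ and $h_m:E_m\to2$. A set $A\subseteq\gamma$ is *closed* if $B_\beta\subseteq A$ for all odd $\beta\in A$.

Closedness of $A\subseteq\gamma$ refers only to data below $\gamma$. If $A$ is closed, so is $A\cap\beta$ for every $\beta$, since $B_\alpha\subseteq\alpha$.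

*Example.* For even $\alpha$, the set $\{\alpha\}$ is closed. The Cohen set $\dot c_\alpha$ (the set of $m$ at which the generic function at $\alpha$ has value $1$) has a nice $P_{\{\alpha\}}$-name: $E_m$ consists of the two conditions $\{(\alpha,\{(m,0)\})\}$ and $\{(\alpha,\{(m,1)\})\}$, with $h_m=0$ and $h_m=1$ respectively.

*Example (why closedness matters).* Suppose that at the odd ordinal $1$ we have $B_1=\{0\}$, $\theta_1=1$, $\dot a^1_0=\dot c_0$. Then $A=\{1\}$ is not closed. Let $u=\{(1,(\emptyset,\{0\}))\}$ and $t=\{(0,\{(5,1)\}),\,(1,(\{5\},\{0\}))\}$. Then $t\le u$, since $t\restriction1\Vdash5\in\dot c_0$. But $t\restriction A\not\le u\restriction A=u$, since the empty condition does not force $5\in\dot c_0$. So restriction to $A$ does not preserve the order. Lemma 6.3 says that for closed sets it does.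

The data at odd $\gamma$ must satisfy:

- **(D1)** $B_\gamma\subseteq\gamma$ is closed and $|B_\gamma|<\kappa$;
- **(D2)** each $\dot a^\gamma_\xi$ is a nice $P_{B_\gamma}$-name with respect to $P_\gamma$;
- **(D3)** $P_\gamma$ forces that any finitely many of the $\dot a^\gamma_\xi$ have infinite intersection.

The next section uses only (D1) and (D2), and only for data below $\gamma$. So its lemmas hold for each $P_\gamma$ as it is constructed and may be used in choosing the data at $\gamma$.

## 6. Gluing, chain condition, and restriction to closed sets

In Attempt 1 we replaced one column of a condition by another. Here this is dangerous: entries at later odd coordinates depend on earlier ones through the forcing requirements. The two tools that replace it are gluing (Lemma 6.1) and restriction to closed sets (Lemma 6.3).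

**Lemma 6.1 (gluing).** Let $A\subseteq\gamma$, $p\in P_\gamma$, $q\in P_A$, $q\le p\restriction A$. Then $r=q\cup p\restriction(\gamma\setminus A)$ satisfies $r\le p$ and $r\le q$.

*Proof.* $r\supseteq q$, so $r\le q$. Also $\operatorname{dom}p\subseteq\operatorname{dom}r$. Let $\beta\in\operatorname{dom}p$. If $\beta\notin A$, then $r(\beta)=p(\beta)$ and there is nothing to check; for odd $\beta$ the forcing requirement is vacuous. If $\beta\in A$, then $r(\beta)=q(\beta)$. All clauses at $\beta$ hold for $q$ against $p\restriction A$; those other than the forcing requirement mention only the values at $\beta$. For the forcing requirement, $q\restriction\beta$ forces the statement needed, and $r\restriction\beta\supseteq q\restriction\beta$, so $r\restriction\beta\le q\restriction\beta$ forces it too. $\square$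

Note that $A$ is arbitrary here. Next, the chain condition, which gives preservation of cardinals and countable supports for names.

**Lemma 6.2.** $P_\gamma$ and every $P_A$ ($A\subseteq\gamma$) are ccc.

*Proof.* Given uncountably many conditions, the $\Delta$-system lemma lets us pass to uncountably many whose domains form a $\Delta$-system with finite root $R$. There are only countably many possible values at an even coordinate and countably many possible first coordinates $s$ at an odd one, so we may also assume that the values at even $\beta\in R$ and the first coordinates at odd $\beta\in R$ are constant. Let $p,q$ be two of the remaining conditions. Put $(s,F_p\cup F_q)$ at odd $\beta\in R$, where $p(\beta)=(s,F_p)$ and $q(\beta)=(s,F_q)$, and use $p\cup q$ elsewhere. This extends both: no first coordinate at an odd ordinal changes, so the forcing requirements are vacuous. Its domain is $\operatorname{dom}p\cup\operatorname{dom}q$, so if $p,q\in P_A$, it is in $P_A$. $\square$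

The next lemma makes "memory" meaningful: what is promised at coordinates of a closed set depends only on that closed set.

**Lemma 6.3 (restriction).** Let $A\subseteq\gamma$ be closed. If $t\le u$ in $P_\gamma$, then $t\restriction A\le u\restriction A$.

*Proof.* Induction on $\gamma$; assume the lemma for all $\beta<\gamma$ and all closed subsets of $\beta$. Every clause except the forcing requirement at odd $\beta\in A\cap\operatorname{dom}u$ is inherited from $t\le u$. Fix such a $\beta$, let $t(\beta)=(s',F')$, $u(\beta)=(s,F)$, $m\in s'\setminus s$, $\xi\in F$, and let $\dot a=\dot a^\beta_\xi$ with its $E_m,h_m$. We know $t\restriction\beta\Vdash_{P_\beta}m\in\dot a$, and must show $t\restriction(A\cap\beta)\Vdash_{P_\beta}m\in\dot a$.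

Suppose not. Then there is $v\le t\restriction(A\cap\beta)$ in $P_\beta$ with $v\Vdash m\notin\dot a$. Since $E_m$ is a maximal antichain of $P_\beta$ (by (D2) at $\beta$), choose $e\in E_m$ and $w\in P_\beta$ with $w\le v,e$. As $w\Vdash m\notin\dot a$, we have $h_m(e)=0$. Because $\beta\in A$ and $A$ is closed, $B_\beta\subseteq A\cap\beta$, so $e\in P_{B_\beta}\subseteq P_{A\cap\beta}$. Apply the induction hypothesis for $P_\beta$ and the closed set $A\cap\beta$ to $w\le e$ and to $w\le t\restriction(A\cap\beta)$:
$$w\restriction A\le e,\qquad w\restriction A\le t\restriction(A\cap\beta).$$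
By Lemma 6.1 in $P_\beta$ (set $A\cap\beta$, $p=t\restriction\beta$, $q=w\restriction A$), some $r\in P_\beta$ satisfies $r\le t\restriction\beta$ and $r\le w\restriction A\le e$. Then $r$ forces $m\in\dot a$ because of $t\restriction\beta$, and $m\notin\dot a$ because of $e$ and $h_m(e)=0$. This is a contradiction. $\square$

**Consequences 6.4.** Let $A\subseteq\gamma\le\gamma'\le\lambda$ with $A$ closed.

1. *$P_A$ is a complete suborder of $P_{\gamma'}$.* If $r\in P_{\gamma'}$ extends two elements of $P_A$, then so does $r\restriction A\in P_A$, by Lemma 6.3. So incompatibility in $P_A$ implies incompatibility in $P_{\gamma'}$. If $E$ is a maximal antichain of $P_A$ and $p\in P_{\gamma'}$, choose $q\in P_A$ below $p\restriction A$ and below some $e\in E$. By Lemma 6.1 some $r$ is below $p$ and below $q\le e$, so $p$ and $e$ are compatible.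

2. *Niceness does not depend on which $P_{\gamma'}$ is used.* The set $\gamma$ is closed, so $P_\gamma$ is a complete suborder of $P_{\gamma'}$, and maximal antichains of $P_\gamma$ remain maximal antichains of $P_{\gamma'}$. Conversely, let $E\subseteq P_\gamma$ be a maximal antichain of $P_{\gamma'}$. Then $E$ is an antichain in $P_\gamma$, and if $p\in P_\gamma$ and $e\in E$ have a common extension $r\in P_{\gamma'}$, then $r\restriction\gamma\in P_\gamma$ extends both. So $E$ is a maximal antichain of $P_\gamma$.

3. *Every $P_A$-name for a subset of $\omega$ is equivalent to a nice $P_A$-name*: take countable maximal antichains of $P_A$ deciding each $m\in\dot a$; by 1 they are maximal in the larger posets. In particular every $P_\lambda$-name for a subset of $\omega$ is equivalent to a nice $P_\lambda$-name, and this is a nice $P_S$-name for a *countable* $S\subseteq\lambda$, namely the union of the domains of the countably many conditions used. ($S$ need not be closed.)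

4. *Closures.* For $S\subseteq\lambda$ let $\operatorname{cl}(S)=S\cup\bigcup\{B_\beta:\beta\in S\text{ odd}\}$. It is closed: an odd element of $S$ has its memory in $\operatorname{cl}(S)$ by definition, and an odd element $\alpha\in B_\beta$ has $B_\alpha\subseteq B_\beta$, as $B_\beta$ is closed. If $S\subseteq\delta$ then $\operatorname{cl}(S)\subseteq\delta$. If $S$ is countable then $|\operatorname{cl}(S)|<\kappa$, because it is a countable union of sets of size $<\kappa$, $\kappa$ is uncountable, and $\operatorname{cf}\kappa>\omega$.

Item 4 is the first place where $\operatorname{cf}\kappa>\omega$ is used. In the example of Section 5, $\operatorname{cl}(\{1\})=\{0,1\}$.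

## 7. Bookkeeping: every small bounded family gets an ultrafilter

The purpose of this section is to choose the data so that every family of fewer than $\kappa$ sets, named on fewer than $\kappa$ coordinates below a fixed $\delta<\lambda$, is treated.

**Definition 7.1 (task).** A *task at $\delta<\lambda$* is a sequence $\langle\dot x_\xi:\xi<\theta\rangle$ with $\theta<\kappa$ an infinite cardinal, such that for some closed $A\subseteq\delta$ with $|A|<\kappa$ all $\dot x_\xi$ are nice $P_A$-names.

*Example.* The constant sequence of length $\omega$ whose entries are the nice name for $\omega$ ($E_m=\{\emptyset\}$, $h_m(\emptyset)=1$) is a task at every $\delta$, with $A=\emptyset$. If $\omega_1<\kappa$, the sequence of nice names of the first $\omega_1$ Cohen sets $c_\alpha$ ($\alpha<\omega_1$ even), re-indexed by $\omega_1$, is a task at $\delta=\omega_1$, with $A$ the set of even ordinals below $\omega_1$.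

*Counting.* Let $\delta<\lambda$ and $\mu=|\delta|+\kappa<\lambda$. Since all $\theta_\beta<\kappa$, $|P_\delta|\le\mu$. So there are at most $\mu^\omega$ nice $P_\delta$-names, and at most $(\mu^\omega)^\theta=\mu^\theta\le2^\mu=\mu^+\le\lambda$ tasks of length $\theta$ at $\delta$, by GCH. There are at most $\kappa<\lambda$ possible $\theta$, hence at most $\lambda$ tasks at $\delta$. Once $P_\delta$ is defined, enumerate them, with repetitions, as $T_{\delta,\eta}$, $\eta<\lambda$. Fix a function $\varphi$ from the odd ordinals below $\lambda$ onto $\lambda\times\lambda$ all of whose fibers have size $\lambda$; the fibers are then unbounded in $\lambda$.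

*Choice of data.* At odd $\gamma$ let $\varphi(\gamma)=(\delta,\eta)$.

- If $\delta>\gamma$, set $B_\gamma=\emptyset$, $\theta_\gamma=1$, and let $\dot a^\gamma_0$ be the nice name for $\omega$.
- If $\delta\le\gamma$, let $T_{\delta,\eta}=\langle\dot x_\xi:\xi<\theta\rangle$ with witness $A$. Put $B_\gamma=A$ and $\theta_\gamma=\theta$. Let $\dot{\mathcal U}$ be a $P_A$-name for a nonprincipal ultrafilter on $\omega$ in the $P_A$-extension. Let $\dot a^\gamma_\xi$ be a nice $P_A$-name for the set which is $\dot x_\xi$ if $\dot x_\xi\in\dot{\mathcal U}$, and $\omega\setminus\dot x_\xi$ otherwise. It exists by 6.4(3).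

*Verification of (D1)–(D3).* The first case is trivial. In the second, (D1) and (D2) hold by choice, as $A\subseteq\delta\subseteq\gamma$. For (D3): $P_A$ is a complete suborder of $P_\gamma$ by 6.4(1), so the $P_\gamma$-extension contains a $P_A$-extension, in which the sets $a^\gamma_\xi$ all belong to one nonprincipal ultrafilter; finite intersections of its members are infinite.

Since the fibers of $\varphi$ are unbounded, every task at every $\delta<\lambda$ is treated at some odd $\gamma\ge\delta$. This finishes the definition of $P_\lambda$.

## 8. The generic sets

Let $G\subseteq P_\lambda$ be generic. For even $\beta$ put $c_\beta=\{m:\exists p\in G\ p(\beta)(m)=1\}$, and for odd $\gamma$ put $g_\gamma=\bigcup\{s:\exists p\in G\ \exists F\ p(\gamma)=(s,F)\}$. Write $a^\gamma_\xi,x_\xi,y$ for the values of the corresponding names.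

The first lemma says that odd coordinates do their job; it is the input for the lower bound on $Nt(\omega^*)$.

**Lemma 8.1.** For odd $\gamma$, $g_\gamma$ is infinite and $g_\gamma\subseteq^*a^\gamma_\xi$ for all $\xi<\theta_\gamma$. Hence for every task $\langle\dot x_\xi:\xi<\theta\rangle$ there is an infinite $y\subseteq\omega$ in $V[G]$ not split by any $x_\xi$.

*Proof.* *Infinite.* Let $p\in P_\lambda$ and $n<\omega$. Adding the entry $(\emptyset,\emptyset)$ at $\gamma$ if necessary, assume $p(\gamma)=(s,F)$ is defined. By (D3) there are $r\le p\restriction\gamma$ in $P_\gamma$ and $m>\max(s\cup\{n\})$ with $r\Vdash m\in\bigcap_{\xi\in F}\dot a^\gamma_\xi$ (read the intersection as $\omega$ if $F=\emptyset$). Then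
$$r\cup\{(\gamma,(s\cup\{m\},F))\}\cup p\restriction(\gamma,\lambda)\ \le\ p:$$
below $\gamma$ this is $r\le p\restriction\gamma$, at $\gamma$ the forcing requirement is what $r$ forces, and above $\gamma$ nothing changes. By genericity $g_\gamma$ has elements above every $n$.

*Almost contained.* Let $\xi<\theta_\gamma$. Adding $\xi$ to the second coordinate at $\gamma$ always gives an extension, so some $p\in G$ has $p(\gamma)=(s,F)$ with $\xi\in F$. Let $m\in g_\gamma\setminus s$. Since $G$ is a filter, some $q\le p$ in $G$ has $m$ in the first coordinate of $q(\gamma)$. The forcing requirement for $q\le p$ gives $q\restriction\gamma\Vdash_{P_\gamma}m\in\dot a^\gamma_\xi$. As $q\le q\restriction\gamma$, we have $q\restriction\gamma\in G\cap P_\gamma$, which is $P_\gamma$-generic. So $m\in a^\gamma_\xi$. Thus $g_\gamma\setminus s\subseteq a^\gamma_\xi$.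

*Tasks.* Let $\gamma$ be a stage at which the task is treated and $y=g_\gamma$. Then $y\subseteq^*a^\gamma_\xi\in\{x_\xi,\omega\setminus x_\xi\}$, so $x_\xi$ does not split $y$. $\square$

The second lemma is the analogue of the Cohen computation in Attempt 1; it is the input for the upper bound.

**Lemma 8.2.** Let $A\subseteq\lambda$ be closed, $\dot y$ a nice $P_A$-name forced to be an infinite subset of $\omega$, and $\beta\in\lambda\setminus A$ even. Then $c_\beta$ splits $y$ in $V[G]$.

*Proof.* Let $E_m,h_m$ belong to $\dot y$. Let $p\in P_\lambda$, $n<\omega$, $i<2$; adding the empty function at $\beta$ if necessary, assume $\beta\in\operatorname{dom}p$ and put $\sigma=p(\beta)$. Choose $v\le p\restriction A$ in $P_\lambda$ and $m>n$ with $m\notin\operatorname{dom}\sigma$ and $v\Vdash m\in\dot y$. Choose $e\in E_m$ and $w\le v,e$; then $h_m(e)=1$. By Lemma 6.3, $q=w\restriction A$ satisfies $q\le p\restriction A$ and $q\le e$. By Lemma 6.1, $r=q\cup p\restriction(\lambda\setminus A)$ extends both $p$ and $q$, and $r(\beta)=\sigma$ because $\beta\notin A$. Let $r'$ be $r$ with $r(\beta)$ replaced by $\sigma\cup\{(m,i)\}$. Then $r'\le r$, as no first coordinate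 at an odd ordinal has changed. So $r'\le p$, $r'\le e$ forces $m\in\dot y$, and $r'$ forces the generic function at $\beta$ to have value $i$ at $m$. By genericity, using both $i=0$ and $i=1$ and all $n$, the sets $y\cap c_\beta$ and $y\setminus c_\beta$ are infinite. $\square$

Consequently:

> **(∗)** In $V[G]$, every infinite $y\subseteq\omega$ is split by $c_\beta$ for all but fewer than $\kappa$ many even $\beta<\lambda$.

Indeed, a name for $y$ can be changed to denote $\omega$ whenever it would denote a finite set, so $y$ has a name forced to be infinite. By 6.4(3) it has an equivalent nice $P_S$-name with $S$ countable. Apply Lemma 8.2 with $A=\operatorname{cl}(S)$, which has size $<\kappa$ by 6.4(4).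

**Remark 8.3.** Since $\operatorname{cf}\lambda>\omega$, the countable $S$ lies below some $\delta<\lambda$, so $\operatorname{cl}(S)\subseteq\delta$ and $y$ is split by $c_\beta$ for every even $\beta\ge\delta$. Hence for any cofinal set $C$ of even ordinals in $\lambda$ with $|C|=\operatorname{cf}\lambda$, every infinite $y$ is split by some $c_\beta$, $\beta\in C$. When $\operatorname{cf}\lambda<\kappa$ this is a family of fewer than $\kappa$ sets that splits everything, so the word "task" in Lemma 8.1 cannot be replaced by "family of fewer than $\kappa$ sets".

## 9. $\mathfrak c=\lambda$ and $Nt(\omega^*)\le\kappa$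

*The continuum.* $P_\lambda$ is ccc, $|P_\lambda|=\lambda$, and $\lambda^\omega=\lambda$, as shown in Section 3. So there are at most $\lambda$ nice $P_\lambda$-names, and $\mathfrak c\le\lambda$ in $V[G]$. Each $c_\alpha$ ($\alpha$ even) is infinite by genericity and has a nice $P_{\{\alpha\}}$-name, where $\{\alpha\}$ is closed. By Lemma 8.2, $c_\beta$ splits $c_\alpha$ for even $\beta\ne\alpha$, so $c_\beta\ne c_\alpha$. There are $\lambda$ even ordinals below $\lambda$, so $\mathfrak c=\lambda$.

*The upper bound.* By (∗), the family $\langle c_\beta:\beta<\lambda\text{ even}\rangle$, which is indexed by a set of size $\lambda=\mathfrak c$, satisfies the hypothesis of Lemma 2.2. So $Nt(\omega^*)\le\kappa$ in $V[G]$.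

## 10. $Nt(\omega^*)\ge\kappa$: $\theta^+$ covers, of which $\theta$ are kept

Let $\mathcal B$ be a base of $\omega^*$ in $V[G]$ and $\theta<\kappa$ an infinite cardinal. We show that some member of $\mathcal B$ is contained in at least $\theta$ members of $\mathcal B$. Then no base is $\theta^{\mathrm{op}}$-like, for any infinite $\theta<\kappa$, so $Nt(\omega^*)\ge\kappa$. The statement for a larger $\theta$ implies it for a smaller one; so if $\kappa$ is singular, we may assume $\theta\ge\operatorname{cf}\kappa$.

**Step 1: disjoint finite covers.** This step produces the raw material: $\theta^+$ pairwise disjoint finite subcovers of $\mathcal B$, each coded by a partition of $\omega$.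

By recursion on $\xi<\theta^+$ choose finite $F_\xi\subseteq\mathcal B\setminus\bigcup_{\eta<\xi}F_\eta$ covering $\omega^*$. By compactness it suffices that every $p\in\omega^*$ lies in a member of $\mathcal B\setminus\bigcup_{\eta<\xi}F_\eta$. Suppose this fails for $p$. Then $\{U\in\mathcal B:p\in U\}$, which is a local base at $p$, is contained in $\bigcup_{\eta<\xi}F_\eta$ and so has size $\le\theta$. Choose $b_U\in p$ with $b_U^*\subseteq U$ for each such $U$. Then every $a\in p$ satisfies $b_U\subseteq^*a$ for some $U$. By (∗), all but at most $\theta\cdot\kappa=\kappa<\lambda$ of the $c_\beta$ split every $b_U$. For such a $\beta$, neither $c_\beta$ nor $\omega\setminus c_\beta$ almost contains any $b_U$, so neither is in $p$, a contradiction. (Here $\kappa<\lambda$ is used.)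

For each $\xi$ there is $f_\xi:\omega\to\omega$ with finite range such that each $(f_\xi^{-1}(j))^*$ is contained in a member of $F_\xi$. Every point has a neighborhood $x^*$ contained in a member of $F_\xi$, so by compactness there are $x_0,\dots,x_{k-1}\subseteq\omega$ with $\bigcup_ix_i^*=\omega^*$ and each $x_i^*$ contained in a member of $F_\xi$. Then $(\bigcup_ix_i)^*=\omega^*$, so $\bigcup_ix_i$ is cofinite. Adding finitely many points to $x_0$ does not change $x_0^*$, so we may assume $\bigcup_ix_i=\omega$. Let $f_\xi(m)=\min\{i:m\in x_i\}$. Then $f_\xi^{-1}(j)\subseteq x_j$ for $j<k$, and $f_\xi^{-1}(j)=\emptyset$ for $j\ge k$.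

**Step 2: thinning out in $V$.** This step finds $\theta$ of the $\theta^+$ covers whose names together form a task; it is where the second obstruction of Section 3 is avoided.

Cardinals are preserved, so $\theta^+$ means the same in $V$ and $V[G]$. Fix a name for $\langle f_\xi:\xi<\theta^+\rangle$ forced to be a $\theta^+$-sequence of functions from $\omega$ to $\omega$. In $V$, choose for $\xi<\theta^+$, $j<\omega$ nice names $\dot x_{\xi,j}$ for $f_\xi^{-1}(j)$ and countable $S_\xi\subseteq\lambda$ such that all $\dot x_{\xi,j}$ ($j<\omega$) are nice $P_{S_\xi}$-names; this is possible by 6.4(3). The rest of the step is carried out in $V$.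

*Claim 1. There is $J\subseteq\theta^+$ of size $\theta^+$ such that $|\operatorname{cl}(\bigcup_{\xi\in I}S_\xi)|<\kappa$ for all $I\in[J]^\theta$.* By definition of $\operatorname{cl}$ we have $\operatorname{cl}(\bigcup_{\xi\in I}S_\xi)=\bigcup_{\xi\in I}\operatorname{cl}(S_\xi)$, and $|\operatorname{cl}(S_\xi)|<\kappa$ by 6.4(4). If $\kappa$ is regular, take $J=\theta^+$: a union of $\theta<\kappa$ sets of size $<\kappa$ has size $<\kappa$. If $\kappa$ is singular, then $\theta\ge\operatorname{cf}\kappa$. Fix a cofinal set of $\operatorname{cf}\kappa$ many cardinals in $\kappa$. By the pigeonhole principle there are $J$ of size $\theta^+$ and one cardinal $\kappa'<\kappa$ from this set with $|\operatorname{cl}(S_\xi)|\le\kappa'$ for all $\xi\in J$. The union over $I$ then has size at most $\theta\cdot\kappa'<\kappa$.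

*Claim 2. There is $I\in[J]^\theta$ with $\bigcup_{\xi\in I}S_\xi\subseteq\delta$ for some $\delta<\lambda$.* Each $S_\xi$ is countable, hence bounded in $\lambda$, as $\operatorname{cf}\lambda>\omega$. If $\theta<\operatorname{cf}\lambda$, any $I\in[J]^\theta$ works, since the supremum of $\theta$ bounds is below $\lambda$. If $\theta\ge\operatorname{cf}\lambda$, fix a cofinal subset of $\lambda$ of size $\operatorname{cf}\lambda$. For each $\xi\in J$ some element of it bounds $S_\xi$. By pigeonhole, the same element $\delta$ satisfies $S_\xi\subseteq\delta$ for $\theta^+$ many $\xi\in J$; let $I$ consist of $\theta$ of these.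

For the answer to the problem ($\kappa=\aleph_2$, $\lambda=\aleph_{\omega_1}$, $\theta=\omega_1$) we are in the second case of Claim 2: out of $\omega_2$ covers we keep $\omega_1$ whose supports lie below one $\delta<\aleph_{\omega_1}$.

**Step 3: one set below $\theta$ members of $\mathcal B$.** This step applies the bookkeeping to the surviving covers.

Let $A=\operatorname{cl}(\bigcup_{\xi\in I}S_\xi)$. It is closed, contained in $\delta$ by 6.4(4), and $|A|<\kappa$. All $\dot x_{\xi,j}$ with $\xi\in I$, $j<\omega$ are nice $P_A$-names, so $\langle\dot x_{\xi,j}:\xi\in I,\ j<\omega\rangle$, re-indexed by $\theta$, is a task at $\delta$. By Lemma 8.1 there is an infinite $y\in V[G]$ not split by any $f_\xi^{-1}(j)$, $\xi\in I$, $j<\omega$. For each $\xi\in I$, finitely many of the sets $f_\xi^{-1}(j)$ cover $\omega$, so one of them has infinite intersection with $y$; as it does not split $y$, we get $y\subseteq^*f_\xi^{-1}(j)$ for this $j$. Hence $y^*\subseteq U_\xi$ for some $U_\xi\in F_\xi$. The $F_\xi$ are pairwise disjoint, so the $U_\xi$ ($\xi\in I$) are $\theta$ distinct members of $\mathcal B$. Any nonempty $U\in\mathcal B$ with $U\subseteq y^*$ is contained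 in all of them, and such a $U$ exists as $y^*$ is open and nonempty. So $\mathcal B$ is not $\theta^{\mathrm{op}}$-like.

Together with Section 9, $V[G]\models\mathfrak c=\lambda$ and $Nt(\omega^*)=\kappa$, and $P_\lambda$ is ccc by Lemma 6.2. This proves Theorem A, and with it the answer stated in Section 4. $\blacksquare$

## 11. The cardinal $\mathfrak h$ and the cofinality of $Nt(\omega^*)$

We now leave forcing and prove Theorem B in ZFC.

**Definition 11.1.** Write $[\omega]^\omega$ for the set of infinite subsets of $\omega$. A family $D\subseteq[\omega]^\omega$ is *open* if $y\subseteq^*x\in D$ with $y$ infinite implies $y\in D$, and *dense* if every infinite $x$ has an infinite $y\subseteq^*x$ with $y\in D$. $\mathfrak h$ is the least size of a collection of dense open families with empty intersection.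

*Example.* For fixed $c\subseteq\omega$, the family of infinite $z$ not split by $c$ is open, and it is dense because $x\cap c$ or $x\setminus c$ is infinite for every infinite $x$. The intersection of these families over all $c\subseteq\omega$ is empty, since every infinite $z$ is split by some $c$. So $\mathfrak h$ is well defined.

We have $\mathfrak h>\omega$: given dense open $D_n$ ($n<\omega$), choose $x_0\supseteq^*x_1\supseteq^*\cdots$ with $x_n\in D_n$; an infinite $x$ with $x\subseteq^*x_n$ for all $n$ lies in every $D_n$ by openness.

The next claim replaces the use of (∗) in Step 1 above: it guarantees that points lie in many members of any base. The *character* of a point is the least size of a local base there.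

**Claim 11.2.** Every point of $\omega^*$ has character at least $\mathfrak h$.

*Proof.* Suppose $p$ has a local base of size $<\mathfrak h$. Shrinking its members to basic clopen sets, we get $R\subseteq p$ with $|R|<\mathfrak h$ such that every $a\in p$ almost contains some $x\in R$. For $x\in R$ let $D_x$ be the set of infinite $z=\{z_0<z_1<\cdots\}$ such that $[z_i,z_{i+1})\cap x\ne\emptyset$ for all but finitely many $i$.

$D_x$ is dense, since any infinite set can be thinned out so that an element of $x$ falls between consecutive elements. It is open: let $z\in D_x$ and $z'\subseteq^*z$ be infinite. For all large $i$ both $z'_i$ and $z'_{i+1}$ lie in $z$, say $z'_i=z_j$; then $z_{j+1}\le z'_{i+1}$, so $[z'_i,z'_{i+1})\supseteq[z_j,z_{j+1})$, and $j\to\infty$ as $i\to\infty$. Hence $[z'_i,z'_{i+1})$ meets $x$ for all large $i$.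

Pick $z\in\bigcap_{x\in R}D_x$ and let $c=\bigcup_i[z_{2i},z_{2i+1})$. For $x\in R$, almost every interval $[z_{2i},z_{2i+1})\subseteq c$ and almost every interval $[z_{2i+1},z_{2i+2})\subseteq\omega\setminus c$ meets $x$. So $c$ splits every $x\in R$, and neither $c$ nor $\omega\setminus c$ is in $p$, a contradiction. $\square$

*Proof of Theorem B.* Let $\kappa=Nt(\omega^*)$, let $\mathcal B$ be a $\kappa^{\mathrm{op}}$-like base, and for $x\in[\omega]^\omega$ put
$$n(x)=|\{U\in\mathcal B:x^*\subseteq U\}|.$$
Since $x^*$ contains a nonempty member $W$ of $\mathcal B$, and every $U\supseteq x^*$ contains $W$, we have $n(x)<\kappa$ for all $x$. If $y\subseteq^*x$, then $n(y)\ge n(x)$.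

**Step (a): $\kappa\ge\mathfrak h$.** This step is needed to know that in Step (b) the cardinal $\kappa$ is singular. Suppose $\kappa<\mathfrak h$. Choose by recursion on $\xi<\kappa$ finite $F_\xi\subseteq\mathcal B\setminus\bigcup_{\eta<\xi}F_\eta$ covering $\omega^*$. This is possible by compactness: the members of $\mathcal B$ containing a given point form a local base there, so by Claim 11.2 there are at least $\mathfrak h>\kappa$ of them, while $|\bigcup_{\eta<\xi}F_\eta|\le\kappa$. Consider $D_\xi=\{x\in[\omega]^\omega:\exists U\in F_\xi\ x^*\subseteq U\}$. It is open. It is dense: given an infinite $z$, take $p\in z^*$, $U\in F_\xi$ with $p\in U$, and $b\in p$ with $b^*\subseteq U$; then $x=b\cap z\in p$ is infinite, $x\subseteq z$ and $x^*\subseteq U$. As $\kappa<\mathfrak h$, some $x$ lies in all the $D_\xi$, $\xi<\kappa$. Since the $F_\xi$ are pairwise disjoint, $n(x)\ge\kappa$, a contradiction.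

**Step (b): $\operatorname{cf}\kappa\ge\mathfrak h$.** Suppose $\operatorname{cf}\kappa<\mathfrak h$. By (a), $\operatorname{cf}\kappa<\mathfrak h\le\kappa$, so $\kappa$ is singular. For an infinite cardinal $\theta<\kappa$ let $D_\theta=\{x\in[\omega]^\omega:n(x)\ge\theta\}$. It is open because $n$ can only grow when $x$ shrinks. It is dense. Otherwise there is an infinite $x$ such that $n(y)<\theta$ for all infinite $y\subseteq^*x$. Then $\{U\in\mathcal B:\emptyset\ne U\subseteq x^*\}$ is a base of the open set $x^*$. Every member $U$ of it contains some $y^*$ with $y$ infinite, and $y^*\subseteq x^*$ gives $y\subseteq^*x$; so $U$ has at most $n(y)<\theta$ supersets in it. This base of $x^*$ is $\theta^{\mathrm{op}}$-like. But $x^*\cong\omega^*$ via a bijection between $x$ and $\omega$, so $Nt(\omega^*)\le\theta<\kappa$, a contradiction.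

Let $\langle\theta_i:i<\operatorname{cf}\kappa\rangle$ be a sequence of infinite cardinals cofinal in $\kappa$. Since $\operatorname{cf}\kappa<\mathfrak h$, there is $x\in\bigcap_iD_{\theta_i}$. Then $n(x)\ge\theta_i$ for all $i$, so $n(x)\ge\kappa$, a contradiction. This proves $\operatorname{cf}(Nt(\omega^*))\ge\mathfrak h$, and $\mathfrak h>\omega$ gives the last sentence of the theorem. $\blacksquare$

## 12. Exactly which pairs $(\kappa,\lambda)$ occur by ccc forcing over GCH

*Proof of Corollary C.* *Sufficiency.* If $\operatorname{cf}\kappa>\omega$ and $\operatorname{cf}\lambda>\omega$, then $\kappa$ and $\lambda$ are uncountable, and Theorem A applies.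

*Necessity.* Suppose a ccc poset forces $Nt(\omega^*)=\kappa$ and $\mathfrak c=\lambda$. In the extension, $\operatorname{cf}\lambda=\operatorname{cf}\mathfrak c>\omega$ by König's theorem, and $\operatorname{cf}\kappa=\operatorname{cf}(Nt(\omega^*))>\omega$ by Theorem B. A cardinal of countable cofinality in $V$ still has countable cofinality in the extension, since a countable cofinal set remains one. So $\operatorname{cf}\kappa,\operatorname{cf}\lambda>\omega$ already in $V$.

*The last sentence of the corollary.* Given the equivalence, add the requirement $\operatorname{cf}\mathfrak c<Nt(\omega^*)$. Since ccc forcing preserves cofinalities, $\operatorname{cf}\mathfrak c$ in the extension is $\operatorname{cf}\lambda$ as computed in $V$, so the requirement reads $\operatorname{cf}\lambda<\kappa$. The pairs are those with $\omega<\operatorname{cf}\lambda<\kappa<\lambda$ and $\operatorname{cf}\kappa>\omega$. For an instance with $\kappa$ singular, take $\kappa=\aleph_{\omega_1}$ and $\lambda=\aleph_{\omega_1+\omega_1}$: both have cofinality $\omega_1$, and $\omega<\omega_1<\kappa<\lambda$. $\blacksquare$
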